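\title{A reflexive double triangle subspace lattice}

\begin{abstract}
A double triangle in a complex Banach space $X$ is a subspace lattice $\{\{0\},K,L,M,X\}$ in which any two of $K,L,M$ intersect in $\{0\}$ and have dense sum. We construct a separable complex Banach space that contains a reflexive double triangle and, more generally, for each $n\ge 3$, a separable complex Banach space with a reflexive lattice of the same shape with $n$ subspaces in the middle. The space is a completion of $V\otimes\mathbb{C}^2$, where $V$ carries $n$ norms and is built from finite-dimensional stages by pushouts. We also prove that the algebra of a reflexive double triangle in a complex Banach space contains no nonzero compact operator.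
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $X$ be a complex Banach space and $\mathcal{B}(X)$ the algebra of bounded linear operators on $X$. A \emph{subspace lattice} in $X$ is a family of closed subspaces that contains $\{0\}$ and $X$ and is closed under intersections and closed linear spans. For a family $\mathfrak{L}$ of closed subspaces and a set $\mathcal{A}\subseteq\mathcal{B}(X)$ put
\[
\operatorname{Alg}(\mathfrak{L})=\{A\in\mathcal{B}(X): AN\subseteq N \text{ for all } N\in\mathfrak{L}\},
\]
and let $\operatorname{Lat}(\mathcal{A})$ be the lattice of all closed subspaces that are invariant under every operator in $\mathcal{A}$. The inclusion $\mathfrak{L}\subseteq\operatorname{Lat}\operatorname{Alg}(\mathfrak{L})$ always holds, and $\mathfrak{L}$ is called \emph{reflexive} if it is an equality. Thus $\mathfrak{L}$ is reflexive when the operators that respect $\mathfrak{L}$ are numerous enough to move every closed subspace outside $\mathfrak{L}$ off itself.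

In the simplest cases, operators of rank one do this work. Let $\mathfrak{L}=\{\{0\},K,X\}$. The operator $y\mapsto f(y)x$, with $f\in X^*$ and $x\in X$, lies in $\operatorname{Alg}(\mathfrak{L})$ if $x\in K$ or if $f$ vanishes on $K$. By the Hahn--Banach theorem, such operators send a given nonzero vector of $K$ to any vector of $K$, and a given vector outside $K$ to any vector of $X$. Hence $\mathfrak{L}$ is reflexive.

A \emph{double triangle} in $X$ is a subspace lattice $\mathfrak{T}=\{\{0\},K,L,M,X\}$ with five distinct elements such that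
\[
K\cap L=K\cap M=L\cap M=\{0\},\qquad \overline{K+L}=\overline{K+M}=\overline{L+M}=X .
\]
Here rank-one operators are not available. If $y\mapsto f(y)x$ lies in $\operatorname{Alg}(\mathfrak{T})$ and $x\neq0$, then $x$ belongs to at most one of $K,L,M$, so $f$ vanishes on the other two, and $f=0$. The following facts are known.
\begin{enumerate}
\item[(1)] (Halmos) A double triangle in a finite-dimensional space is not reflexive.
\item[(2)] If $\mathfrak{T}$ is reflexive, then $X$ is infinite-dimensional and none of the algebraic sums $K+L$, $K+M$, $L+M$ is closed.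
\item[(3)] (Kissin) In a complex Hilbert space, $\mathfrak{T}$ is not reflexive if $\operatorname{Alg}(\mathfrak{T})$ contains a nonzero operator of finite rank.
\end{enumerate}
All three are obstructions, and together they suggest that a double triangle is never reflexive: by (3), the finite-rank operators that one would use to prove reflexivity destroy it. The question, posed in \cite{Bracic}, is whether there exist a complex Banach space and a reflexive double triangle in it. The answer is yes.

\begin{theorem}\label{thm:A}
There are a separable complex Banach space $X$ and a double triangle subspace lattice in $X$ that is reflexive.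
\end{theorem}

This is the case $n=3$ of the following statement, whose proof is no longer.

\begin{theorem}\label{thm:B}
For every integer $n\ge3$ there are a separable complex Banach space $X$ and closed subspaces $K_1,\dots,K_n$ of $X$, all different from $\{0\}$ and $X$, with $K_a\cap K_b=\{0\}$ and $\overline{K_a+K_b}=X$ for all $a\neq b$, such that $\mathfrak{L}=\{\{0\},K_1,\dots,K_n,X\}$ is reflexive.
\end{theorem}

Our second result is a necessary condition. It extends fact (3) to all Banach spaces and to compact operators.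

\begin{theorem}\label{thm:C}
If $\mathfrak{T}$ is a reflexive double triangle in a complex Banach space, then $\operatorname{Alg}(\mathfrak{T})$ contains no nonzero compact operator.
\end{theorem}

We do not address whether the space in Theorem~\ref{thm:A} can be a Hilbert space. No assumptions beyond ZFC are used.

We prove Theorem~\ref{thm:C} first, in Section~\ref{sec:obstruction}, because its proof shows which invariant subspaces a construction has to remove. Section~\ref{sec:model} introduces the model: $X$ is a completion of $V\otimes\mathbb{C}^2$, where $V$ carries $n$ norms, $K_a$ is the closure of $V\otimes e_a$, and the operators are $T\otimes1$. There the requirements on $V$ become visible: any $n-1$ of the norms must have many common bounded functionals, while all $n$ together must have none. Sections~\ref{sec:good} and~\ref{sec:construction} build such a $V$ as a union of finite-dimensional stages. Section~\ref{sec:lattice} shows that the $K_a$ intersect trivially, and Section~\ref{sec:reflexive} proves reflexivity.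

\section{The obstruction, and compact operators}\label{sec:obstruction}

\begin{example}\label{ex:basic}
Let $V\ne\{0\}$ be a Banach space, $X=V\oplus V$, $K=V\oplus0$, $L=0\oplus V$ and $M=\{(v,v):v\in V\}$. These subspaces form a double triangle. An operator that leaves $K$ and $L$ invariant has the form $S\oplus T$, and it leaves $M$ invariant only if $S=T$. Every operator $T\oplus T$ leaves $\{(v,\lambda v):v\in V\}$ invariant, and for $\lambda\ne0,1$ this closed subspace is not in the lattice. So the lattice is not reflexive.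
\end{example}

The extra subspaces of this example have analogues in every double triangle $\mathfrak{T}=\{\{0\},K,L,M,X\}$. Put
\[
Z=\{(k,l,m)\in K\times L\times M:\ k+l+m=0\},\qquad
Y_\lambda=\overline{\{k+\lambda l:(k,l,m)\in Z\}}\quad(\lambda\in\mathbb{C}).
\]
In Example~\ref{ex:basic}, $Z$ consists of the triples $((v,0),(0,v),(-v,-v))$, and $Y_\lambda=\{(v,\lambda v)\}$.

\begin{lemma}\label{lem:Y}
Suppose $Z\neq\{0\}$ and $\lambda\in\mathbb{C}\setminus\{0,1\}$. Then $Y_\lambda\in\operatorname{Lat}\operatorname{Alg}(\mathfrak{T})$ and $Y_\lambda\notin\{\{0\},K,L,M\}$. In particular, if $\mathfrak{T}$ is reflexive, then $Y_\lambda=X$.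
\end{lemma}

\begin{proof}
An operator $A\in\operatorname{Alg}(\mathfrak{T})$, applied in each coordinate, maps $Z$ into $Z$, and $A(k+\lambda l)=Ak+\lambda Al$. Hence $AY_\lambda\subseteq Y_\lambda$. Let $0\neq(k,l,m)\in Z$. If one coordinate were zero, the other two would be opposite vectors in two subspaces with trivial intersection, so all three would be zero. Thus $k,l,m\ne0$. The vector $y=k+\lambda l=-m+(\lambda-1)l$ lies in none of $K,L,M$: $y\in K$ gives $l\in K$ because $\lambda\ne0$; $y\in L$ gives $k\in L$; and $y\in M$ gives $l\in M$ because $\lambda\neq1$. Since $y\in Y_\lambda$, the claim follows.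
\end{proof}

A finite-rank operator in the algebra makes $Z$ nonzero and, by a dimension count, prevents $Y_\lambda$ from being all of $X$. A compact operator is reduced to a finite-rank one by the following lemma of Lomonosov \cite{Lomonosov} (see also \cite[Ch.~8]{RR}): \emph{if $\mathcal{A}$ is an algebra of operators on a complex Banach space that contains the identity and has no nontrivial closed invariant subspace, and $C_0\ne0$ is a compact operator, then $1$ is an eigenvalue of $AC_0$ for some $A\in\mathcal{A}$.}

\begin{proof}[Proof of Theorem~\ref{thm:C}]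
Let $\mathfrak{T}=\{\{0\},K,L,M,X\}$ be reflexive.

\emph{Finite rank.} Suppose $0\neq R\in\operatorname{Alg}(\mathfrak{T})$ has finite rank. The subspace $RK+RL$ is finite-dimensional, hence closed, and $K+L$ is dense, so $RX=RK+RL$. The sum is direct, because $RK\cap RL\subseteq K\cap L$. The same argument applies to the other two pairs:
\[
RX=RK\oplus RL=RK\oplus RM=RL\oplus RM .
\]
Hence $RK$, $RL$, $RM$ have a common dimension $d\ge1$, and $\dim RX=2d$. Let $Z_R=Z\cap(RK\times RL\times RM)$. For each $k\in RK$ there is exactly one pair $(l,m)\in RL\times RM$ with $-k=l+m$, so $\dim Z_R=d$, and in particular $Z\ne\{0\}$. Fix $\lambda\neq0,1$. The operator $R$, applied in each coordinate, maps $Z$ into $Z_R$. Therefore $RY_\lambda$ is contained in the finite-dimensional, hence closed, space $\{k+\lambda l:(k,l,m)\in Z_R\}$, whose dimension is at most $d<2d=\dim RX$. So $Y_\lambda\neq X$, which contradicts Lemma~\ref{lem:Y}.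

\emph{Compact.} Suppose $0\ne C\in\operatorname{Alg}(\mathfrak{T})$ is compact. First, $C|_K\ne0$. Otherwise $CX\subseteq\overline{CL}\subseteq L$, so $CM\subseteq L\cap M=\{0\}$, and $C$ vanishes on the dense subspace $K+M$. Next, a closed subspace of $K$ that is invariant under the algebra $\{A|_K:A\in\operatorname{Alg}(\mathfrak{T})\}$ belongs to $\operatorname{Lat}\operatorname{Alg}(\mathfrak{T})=\mathfrak{T}$, so it is $\{0\}$ or $K$. Lomonosov's lemma, applied on $K$ with $C_0=C|_K$, gives $A\in\operatorname{Alg}(\mathfrak{T})$ and $0\neq x\in K$ with $ACx=x$.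

The operator $B=AC\in\operatorname{Alg}(\mathfrak{T})$ is compact. Recall that the spectrum of a compact operator is countable, that each nonzero point of it is isolated, and that the Riesz projection at such a point has finite rank. Let
\[
P=\frac1{2\pi i}\oint_{|z-1|=r}(z-B)^{-1}\,dz
\]
be the Riesz projection of $B$ at $1$, with $r>0$ small. Since $(z-B)^{-1}x=(z-1)^{-1}x$, we get $Px=x$, so $P\neq0$. It remains to see that $P\in\operatorname{Alg}(\mathfrak{T})$. Let $N\in\mathfrak{T}$, $y\in N$, and let $f\in X^*$ vanish on $N$. The function $z\mapsto f((z-B)^{-1}y)$ is analytic on the resolvent set of $B$, which is connected as the complement of a countable subset of $\mathbb{C}$, and it vanishes for $|z|>\|B\|$, where $(z-B)^{-1}y=\sum_{j\ge0}z^{-j-1}B^jy\in N$. So it vanishes identically, $f(Py)=0$ for all such $f$, and $Py\in N$. Thus $P$ is a nonzero finite-rank operator in $\operatorname{Alg}(\mathfrak{T})$, which contradicts the first part.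
\end{proof}

\section{The model: $V\otimes\mathbb{C}^2$ with $n$ norms}\label{sec:model}

Lemma~\ref{lem:Y} suggests a plan: keep the algebra of Example~\ref{ex:basic}, but change the norm so that the unwanted subspaces $\{(v,\lambda v)\}$ become dense while $K$, $L$, $M$ stay apart. We identify $V\oplus V$ with $V\otimes\mathbb{C}^2$ by $v\otimes(x,y)=(xv,yv)$. Then the subspaces of the example are the $V\otimes e$ with $e\in\mathbb{C}^2$, and $T\oplus T=T\otimes1$.

\subsection*{Notation}
Fix $n\geq3$ and pairwise linearly independent vectors $e_1,\dots,e_n\in\mathbb{C}^2$. The letters $a,b,i,j$ denote indices in $\{1,\dots,n\}$. Let $g_a$ be a linear functional on $\mathbb{C}^2$ with kernel $\mathbb{C}e_a$, normalized by $\max_j|g_a(e_j)|=1$, and let $\Gamma\geq1$ be a constant with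
\begin{equation}\label{eq:Gamma}
\Gamma^{-1}\le|g_a(e_j)|\le1\qquad(j\ne a).
\end{equation}
For Theorem~\ref{thm:A} alone one may take $e_1=(1,0)$, $e_2=(0,1)$, $e_3=(-1,-1)$, with $g_1(x,y)=y$, $g_2(x,y)=x$, $g_3(x,y)=x-y$ and $\Gamma=1$.

An \emph{$n$-normed space} is a complex vector space $V$ with $n$ norms $\|\cdot\|_1,\dots,\|\cdot\|_n$. A \emph{stage} is a finite-dimensional $n$-normed space. A linear map $T$ between $n$-normed spaces is a \emph{contraction} if $\|Tv\|_i\le\|v\|_i$ for all $v$ and all $i$. On an $n$-normed space define the seminorms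
\[
\kappa_a(v)=\inf\Big\{\sum_{j\neq a}\|v_j\|_j:\ v=\sum_{j\ne a}v_j\Big\},\qquad
\kappa_0(v)=\inf\Big\{\sum_{j=1}^n\|v_j\|_j:\ v=\sum_{j=1}^nv_j\Big\}.
\]
We write $\kappa_a^V$ when the space has to be named. Then $\kappa_a\le\|\cdot\|_j$ for $j\neq a$, and for a linear functional $\theta$ on $V$ and $c\geq0$,
\begin{equation}\label{eq:kappa}
|\theta|\le c\,\kappa_a\iff|\theta|\le c\,\|\cdot\|_j\ \text{ for all } j\ne a ,
\end{equation}
since the right side gives $|\theta(v)|\le\sum_{j\ne a}|\theta(v_j)|\le c\sum_{j\neq a}\|v_j\|_j$ for every decomposition of $v$. The same holds for $\kappa_0$ with all $j$ allowed. So $\kappa_a$ measures which functionals are bounded in all the norms except possibly the $a$-th. Contractions do not increase $\kappa_0,\dots,\kappa_n$, because they map decompositions to decompositions. On a stage all norms are equivalent, so each $\kappa_a$ dominates a positive multiple of $\|\cdot\|_1$ and is a norm.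

We use the Hahn--Banach theorem in this form: if $\kappa$ is a seminorm on a complex vector space, every functional $\theta$ on a subspace with $|\theta|\le\kappa$ extends to the whole space with the same bound; in particular, for each $v$ there is $\theta$ with $|\theta|\le\kappa$ and $\theta(v)=\kappa(v)$.

A \emph{form} on $V$ is a linear functional $F$ on $V\otimes\mathbb{C}^2$. Its \emph{components} are the functionals $F_i(v)=F(v\otimes e_i)$ on $V$; any two of them determine $F$. For functionals $\theta$ on $V$ and $g$ on $\mathbb{C}^2$, $\theta\otimes g$ is the form $v\otimes e\mapsto\theta(v)g(e)$. Let $\pi_a=1\otimes g_a:V\otimes\mathbb{C}^2\to V$, so $\pi_a(v\otimes e)=g_a(e)v$; its kernel is $V\otimes e_a$. For $a\ne b$, every form satisfies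
\begin{equation}\label{eq:split}
F(\zeta)=g_a(e_b)^{-1}F_b(\pi_a\zeta)+g_b(e_a)^{-1}F_a(\pi_b\zeta),
\end{equation}
because both sides equal $F_b(v)$ at $\zeta=v\otimes e_b$ and $F_a(v)$ at $\zeta=v\otimes e_a$.

\subsection*{The space and its subspaces}
Let $V\neq\{0\}$ be an $n$-normed space on which $\kappa_1,\dots,\kappa_n$ are norms. On $E=V\otimes\mathbb{C}^2$ put
\begin{equation}\label{eq:norm}
\|\zeta\|=\inf\Big\{\sum_i\|v_i\|_i:\ \zeta=\sum_iv_i\otimes e_i\Big\}.
\end{equation}
Thus $\|v\otimes e_i\|\le\|v\|_i$: the $i$-th norm governs the size of vectors in $V\otimes e_i$. If $\zeta=\sum_i v_i\otimes e_i$, then $\pi_a\zeta=\sum_{j\neq a}g_a(e_j)v_j$, and \eqref{eq:Gamma} gives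
\begin{equation}\label{eq:pi}
\kappa_a(\pi_a\zeta)\le\|\zeta\| .
\end{equation}
If $\|\zeta\|=0$, then $\pi_1\zeta=\pi_2\zeta=0$, so $\zeta\in(V\otimes e_1)\cap (V\otimes e_2)=\{0\}$. Hence \eqref{eq:norm} is a norm. Let $X$ be the completion of $E$, let $K_a$ be the closure of $V\otimes e_a$ in $X$, and let $\widehat V_a$ be the completion of $(V,\kappa_a)$, with norm still written $\kappa_a$. By \eqref{eq:pi}, $\pi_a$ extends to a bounded map $\pi_a:X\to\widehat V_a$.

\begin{lemma}\label{lem:model}
In this situation:
\begin{enumerate}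
\item[(a)] $\ker\pi_a=K_a$;
\item[(b)] $K_a\ne\{0\}$, $K_a\neq X$, and $\overline{K_a+K_b}=X$ for $a\ne b$;
\item[(c)] a form $F$ satisfies $|F|\le\|\cdot\|$ on $E$ if and only if $|F_i|\le\|\cdot\|_i$ for all $i$;
\item[(d)] if $T:V\to V$ is a contraction, then $T\otimes1$ extends to an operator $\widetilde T$ on $X$ with $\|\widetilde T\|\le1$ and $\widetilde TK_a\subseteq K_a$ for all $a$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The map $\pi_a$ vanishes on $V\otimes e_a$, hence on $K_a$. Conversely, let $\pi_a\xi=0$ and let $\zeta_l\in E$ tend to $\xi$, so that $\kappa_a(\pi_a\zeta_l)\to0$. Choose $v^l_j\in V$ ($j\ne a$) with $\sum_{j\ne a}v^l_j=\pi_a\zeta_l$ and $\sum_{j\neq a}\|v^l_j\|_j\le\kappa_a(\pi_a\zeta_l)+1/l$, and put $\zeta_l'=\sum_{j\ne a}g_a(e_j)^{-1}v_j^l\otimes e_j$. Then $\|\zeta_l'\|\le\Gamma(\kappa_a(\pi_a\zeta_l)+1/l)\to0$ and $\pi_a\zeta_l'=\pi_a\zeta_l$, so $\zeta_l-\zeta_l'\in V\otimes e_a$. Hence $\xi=\lim(\zeta_l-\zeta_l')\in K_a$.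

(b) Let $0\ne v\in V$ and $b\ne a$. Then $0\neq v\otimes e_a\in K_a$, while $\pi_a(v\otimes e_b)=g_a(e_b)v\neq0$ shows $v\otimes e_b\notin K_a$. Finally $V\otimes e_a+V\otimes e_b=E$ is dense.

(c) If $|F|\le\|\cdot\|$, then $|F_i(v)|\le\|v\otimes e_i\|\le\|v\|_i$. Conversely, $|F(\sum_i v_i\otimes e_i)|=|\sum_i F_i(v_i)|\le\sum_i\|v_i\|_i$ for every representation.

(d) We have $(T\otimes1)\sum_i v_i\otimes e_i=\sum_i Tv_i\otimes e_i$ and $\sum_i\|Tv_i\|_i\le\sum_i\|v_i\|_i$, and $T\otimes 1$ maps $V\otimes e_a$ into itself.
\end{proof}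

\subsection*{What $V$ has to satisfy}
If $e\in\mathbb{C}^2$ is not a multiple of any $e_i$, the closure of $V\otimes e$ is invariant under every $\widetilde T$, and it is contained in no $K_a$, since $\pi_a(v\otimes e)=g_a(e)v$. So it has to be $X$ if the operators $\widetilde T$ are to prove reflexivity.

\begin{proposition}\label{prop:dense}
Let $e\in\mathbb{C}^2$ be not a multiple of any $e_i$. Then $V\otimes e$ is dense in $X$ if and only if $\kappa_0\equiv0$.
\end{proposition}

\begin{proof}
Suppose $\kappa_0\equiv0$. Let $v\in V$, $b\in\{1,2\}$, $\varepsilon>0$, and write $v=\sum_iy_i$ with $\sum_i\|y_i\|_i<\varepsilon$. For each $i$ the vectors $e,e_i$ form a basis of $\mathbb{C}^2$, so $e_b=\alpha_ie+\beta_ie_i$, and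
\[
v\otimes e_b=\Big(\sum_i\alpha_iy_i\Big)\otimes e+\sum_i\beta_iy_i\otimes e_i .
\]
The last sum has norm at most $\varepsilon\max_i|\beta_i|$. So the closure of $V\otimes e$ contains $V\otimes e_1+V\otimes e_2=E$. Conversely, if $\kappa_0\not\equiv0$, take $\theta\neq0$ with $|\theta|\le\kappa_0$ and $g\ne0$ with $g(e)=0$. The components of the nonzero form $\theta\otimes g$ satisfy $|g(e_i)\theta|\le|g(e_i)|\,\|\cdot\|_i$, so the form is bounded by Lemma~\ref{lem:model}(c), and it vanishes on $V\otimes e$.
\end{proof}

For $n=3$ the condition $\kappa_0\equiv0$ is forced by Theorem~\ref{thm:C}: if $0\ne\theta$, $|\theta|\le\kappa_0$, and $0\ne\varphi\in V$ has all norms at most $1$, then $T=\theta(\cdot)\varphi$ is a contraction and $\widetilde T\neq0$ has range in $\varphi\otimes\mathbb{C}^2$. So no nonzero functional on $V$ may be bounded in all the norms.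

The condition $K_a\cap K_b=\{0\}$ pulls in the opposite direction. By Lemma~\ref{lem:model}(a) it says that $(\pi_a,\pi_b):X\to\widehat V_a\oplus\widehat V_b$ is injective. By \eqref{eq:split}, a form $F$ with $F_b$ bounded for $\kappa_a$ and $F_a$ bounded for $\kappa_b$ factors continuously through this map and therefore vanishes on $K_a\cap K_b$. We need enough of these forms to detect every vector of $X$, that is, many functionals that are bounded in $n-1$ of the norms. Finally, we need many contractions $T:V\to V$, although none of them can have rank one.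

\subsection*{One step by hand}
The next example shows, for $n=3$, how a contraction is forced to exist by enlarging the space, and how this makes $\kappa_0$ small at a vector without changing $\kappa_1,\kappa_2,\kappa_3$ there.

\begin{example}\label{ex:step}
Let $0<\varepsilon<1/3$ and let $W$ have basis $\varphi,x^1,x^2,x^3$, with coordinate functionals $t_0,t_1,t_2,t_3$ and norms
\[
\|w\|_i=|t_0(w)|+\varepsilon|t_i(w)|+\sum_{k\in\{1,2,3\}\setminus\{i\}}|t_k(w)| .
\]
So $x^i$ is short in the $i$-th norm only. Put $s=x^1+x^2+x^3$. Then $\kappa_0(s)\le\sum_i\|x^i\|_i=3\varepsilon$, while $\kappa_a(s)\ge t_a(s)=1$ for $a=1,2,3$, because $|t_a|\le\|\cdot\|_j$ for $j\ne a$. Also $\kappa_0(\varphi)\geq t_0(\varphi)=1$. Hence no contraction $W\to W$ sends $s$ to $\varphi$.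

We adjoin a second copy of $W$ to serve as the range, and glue its vector $s$ to $\varphi$. Let $W_1=(W\oplus W)/\mathbb{C}(\varphi,-s)$, with the quotient norms of $\|w\|_i+\|w'\|_i$, and write $[w,w']$ for classes. The map $w\mapsto[w,0]$ preserves each norm, since
\[
\|w+\alpha\varphi\|_i+\|\alpha s\|_i\geq\|w\|_i-|\alpha|+(2+\varepsilon)|\alpha|\ge\|w\|_i ,
\]
so we regard $W$ as a subspace of $W_1$. The map $Tw'=[0,w']$ is a contraction $W\to W_1$ with $Ts=[0,s]=[\varphi,0]=\varphi$. In $W_1$ we have $\varphi=Tx^1+Tx^2+Tx^3$ with $\|Tx^i\|_i\le\varepsilon$, so $\kappa_0(\varphi)$ has dropped from $1$ to at most $3\varepsilon$. But $\kappa_a(\varphi)$ is still $1$ for $a=1,2,3$: the functional $[w,w']\mapsto t_0(w)+t_a(w')$ is well defined, because $t_0(\varphi)-t_a(s)=0$, it is bounded by $\|\cdot\|_j$ for all $j\neq a$, and it takes the value $1$ at $\varphi$.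
\end{example}

The point is that the functional $\tau(\alpha s)=\alpha$ on $\mathbb{C}s$ has three different extensions $t_1,t_2,t_3$, one bounded by each $\kappa_a$, and that they are never needed all at once. The contraction $T$ is defined on $W$ only; it is extended to $W_1$ by another gluing, and so on. The next section identifies a property of such extensions that survives all these gluings and yields $K_a\cap K_b=\{0\}$ in the limit.

\section{Good extensions}\label{sec:good}

The space $V$ will be an increasing union of stages. If the inclusions preserve the norms and the $\kappa_a$, then Lemma~\ref{lem:model} applies to $V$, and $(\pi_a,\pi_b)$ is injective on $E$. This does not settle injectivity on $X$: a bounded map can be injective on a dense subspace without being injective, as the quotient map $\ell^1\to\ell^1/\mathbb{C}x$ shows on the finitely supported sequences when $x$ has infinite support. We therefore keep track of the forms that vanish on $K_a\cap K_b$.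

\begin{definition}\label{def:good}
Let $V$ be an $n$-normed space, $a\neq b$ and $C\geq1$. The set $\Phi^{ab}_C(V)$ consists of the forms $F$ on $V$ with
\[
|F_i|\le\|\cdot\|_i\ \text{ for all } i,\qquad |F_b|\le C\|\cdot\|_j\ \text{ for all } j\ne a,\qquad |F_a|\le C\|\cdot\|_j\ \text{ for all } j\neq b .
\]
An inclusion $V\subseteq V'$ of stages is a \emph{good extension} if the norms of $V'$ restrict to those of $V$ and, for all $a\ne b$ and $C\geq1$, every $F\in\Phi_C^{ab}(V)$ extends to a form in $\Phi_C^{ab}(V')$.
\end{definition}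

By Lemma~\ref{lem:model}(c) and \eqref{eq:kappa}, the three conditions say that $F$ has norm at most $1$ for \eqref{eq:norm}, that $|F_b|\le C\kappa_a$, and that $|F_a|\le C\kappa_b$. On a stage, every form of norm at most $1$ lies in $\Phi_C^{ab}$ for some large $C$. What matters is that the extension keeps the bound $1$ and the same $C$, so that both survive infinitely many steps. If $V\subseteq V'$ and $V'\subseteq V''$ are good, then so is $V\subseteq V''$.

\begin{lemma}\label{lem:kappa}
If $V\subseteq V'$ is a good extension, then $\kappa_a^{V'}=\kappa_a^V$ on $V$ for $a=1,\dots,n$.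
\end{lemma}

\begin{proof}
There are more decompositions in $V'$, so $\kappa_a^{V'}\le\kappa_a^V$ on $V$. Let $v\in V$ and take $\theta$ on $V$ with $|\theta|\le\kappa_a^V$ and $\theta(v)=\kappa_a^V(v)$. Choose $b$ with $|g_a(e_b)|=1$; then $b\neq a$. The form $F=g_a(e_b)^{-1}\,\theta\otimes g_a$ has $F_a=0$, $F_b=\theta$, and $|F_i|\le|\theta|\le\|\cdot\|_i$ for $i\ne a$. So $F\in\Phi_1^{ab}(V)$. Let $F'\in\Phi_1^{ab}(V')$ extend it. Then $F_b'$ extends $\theta$ and $|F_b'|\le\kappa_a^{V'}$, so $\kappa_a^{V'}(v)\ge\theta(v)=\kappa^V_a(v)$.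
\end{proof}

Nothing of this kind is required of $\kappa_0$, which has to decrease. The two operations of Example~\ref{ex:step} are treated next: adjoining vectors that are short in one norm, and gluing.

\begin{lemma}[Adjunction]\label{lem:adjoin}
Let $V$ be a stage and $\varepsilon>0$. Let $V'=V\oplus\mathbb{C}x^1\oplus\dots\oplus\mathbb{C}x^n$ with
\[
\Big\|v+\sum_kt_kx^k\Big\|_i=\|v\|_i+\varepsilon|t_i|+\sum_{k\neq i}|t_k| .
\]
Then $V\subseteq V'$ is good, $\|x^i\|_i=\varepsilon$, and $\kappa_a\big(v+\sum_kt_kx^k\big)\geq\kappa_a(v)+|t_a|$ for all $a$, all $v\in V$ and all scalars $t_k$.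
\end{lemma}

\begin{proof}
Extend a form by $0$ on the $x^k\otimes\mathbb{C}^2$. Its bounds persist, because $\|v\|_j\le\|v+\sum_kt_kx^k\|_j$. If $v+\sum_kt_kx^k=\sum_{j\ne a}\big(v_j+\sum_kt_{kj}x^k\big)$, then $v=\sum_{j\ne a}v_j$ and $t_a=\sum_{j\neq a}t_{aj}$. Since $x^a$ has weight $1$ in the $j$-th norm for $j\ne a$, the sum of the norms of the pieces is at least $\sum_{j\neq a}\|v_j\|_j+\sum_{j\ne a}|t_{aj}|\ge\kappa_a(v)+|t_a|$.
\end{proof}

\begin{lemma}[Pushout]\label{lem:pushout}
Let $W$ be a stage, $D\subseteq W$ a subspace with the restricted norms, and $T:D\to W$ a contraction such that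
\begin{enumerate}
\item[$(*)$] for all $a\ne b$, $C\geq1$ and $F\in\Phi_C^{ab}(W)$, the form $F\circ(T\otimes1)$ on $D$ extends to a form in $\Phi_C^{ab}(W)$.
\end{enumerate}
Then there are a good extension $W\subseteq W_1$ and a contraction $T_1:W\to W_1$ that extends $T$.
\end{lemma}

\begin{proof}
Let $W_1=(W\oplus W)/\{(Ts,-s):s\in D\}$ with
\[
\|[w,w']\|_i=\inf_{s\in D}\big(\|w+Ts\|_i+\|w'-s\|_i\big).
\]
These are quotient norms on a finite-dimensional space, hence norms. Taking $s=0$ gives $\|[w,0]\|_i\le\|w\|_i$, and $\|w+Ts\|_i+\|s\|_i\geq\|w\|_i-\|Ts\|_i+\|s\|_i\ge\|w\|_i$ gives the reverse inequality. So we may identify $w$ with $[w,0]$. The map $T_1w'=[0,w']$ is a contraction, and $T_1s=[0,s]=[Ts,0]=Ts$ for $s\in D$.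

Let $F\in\Phi_C^{ab}(W)$ and let $G\in\Phi^{ab}_C(W)$ extend $F\circ(T\otimes1)$. Define a form $H$ on $W_1$ by $H([w,w']\otimes e)=F(w\otimes e)+G(w'\otimes e)$. It is well defined, since $F(Ts\otimes e)-G(s\otimes e)=0$ for $s\in D$, and it extends $F$. Each condition in Definition~\ref{def:good} has the form $|F_i|\le c\|\cdot\|_j$ and holds for both $F$ and $G$. Hence $|H_i[w,w']|\le c(\|w\|_j+\|w'\|_j)$ for every representative $(w,w')$ of the class, and the infimum over representatives gives $|H_i|\le c\|\cdot\|_j$ on $W_1$. So $H\in\Phi_C^{ab}(W_1)$.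
\end{proof}

The pushout is used in two ways: to start an operator from a rank-one map on a small subspace, and to continue an operator that has already been started.

\begin{lemma}\label{lem:cases}
Let $W$ be a stage. The hypotheses of Lemma~\ref{lem:pushout} hold in each of the following cases.
\begin{enumerate}
\item[(i)] \emph{(Continuation.)} $D\subseteq W$ is a good extension and $T:D\to W$ is a contraction.
\item[(ii)] \emph{(Start.)} $D\subseteq W$ is a subspace and $Ts=\tau(s)\varphi$, where $\tau$ is a functional on $D$ with $|\tau|\le\kappa_a^W$ on $D$ for all $a=1,\dots,n$, and $\varphi\in W$ satisfies $\|\varphi\|_i\le\frac1{2\Gamma}$ for all $i$.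
\end{enumerate}
\end{lemma}

\begin{proof}
(i) The components of $F\circ(T\otimes1)$ are $F_i\circ T$. A bound $|F_i|\le c\|\cdot\|_j$ passes to $F_i\circ T$ because $T$ is a contraction. So $F\circ(T\otimes1)\in\Phi_C^{ab}(D)$, and it extends because $D\subseteq W$ is good.

(ii) For $s\in D$ and any $a\ne i$ we have $\|Ts\|_i\le|\tau(s)|\le\kappa_a(s)\le\|s\|_i$, so $T$ is a contraction. For each $a$ extend $\tau$ to a functional $\theta_a$ on $W$ with $|\theta_a|\le\kappa_a$, that is, $|\theta_a|\le\|\cdot\|_j$ for all $j\neq a$. Let $F\in\Phi_C^{ab}(W)$. The extension $G$ must have $|G_b|\le C\kappa_a$ and $|G_a|\le C\kappa_b$, so we use $\theta_a$ for the $b$-th component and $\theta_b$ for the $a$-th: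
\[
G=\frac{F_b(\varphi)}{g_a(e_b)}\,\theta_a\otimes g_a+\frac{F_a(\varphi)}{g_b(e_a)}\,\theta_b\otimes g_b,\qquad G_b=F_b(\varphi)\theta_a,\quad G_a=F_a(\varphi)\theta_b .
\]
For $s\in D$ we get $G_b(s)=F_b(\tau(s)\varphi)=F_b(Ts)$ and $G_a(s)=F_a(Ts)$, and two components determine a form, so $G$ extends $F\circ(T\otimes1)$. Since $|F_b(\varphi)|\le\|\varphi\|_b\le1\le C$, we have $|G_b|\le\|\cdot\|_j\le C\|\cdot\|_j$ for all $j\neq a$, in particular $|G_b|\le\|\cdot\|_b$. Since $|F_a(\varphi)|\le\|\varphi\|_a\le 1$, we have $|G_a|\le\|\cdot\|_j\le C\|\cdot\|_j$ for all $j\ne b$, in particular $|G_a|\le\|\cdot\|_a$. For $i\neq a,b$ both $\theta_a$ and $\theta_b$ are bounded by $\|\cdot\|_i$, and \eqref{eq:Gamma} gives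
\[
|G_i(w)|\le\Gamma|F_b(\varphi)||\theta_a(w)|+\Gamma|F_a(\varphi)||\theta_b(w)|\le\Gamma\big(\|\varphi\|_b+\|\varphi\|_a\big)\|w\|_i\le\|w\|_i .
\]
This is where the bound $\frac1{2\Gamma}$ is used. So $G\in\Phi_C^{ab}(W)$.
\end{proof}

\section{Construction of $V$}\label{sec:construction}

We alternate adjunctions and pushouts. Only countably many operators can be started, so we restrict to rational data.

\begin{proposition}\label{prop:V}
There are stages $V_0\subseteq V_1\subseteq\cdots$, whose norms extend one another and make $V=\bigcup_mV_m$ an infinite-dimensional $n$-normed space, and a countable subset $V^{\mathbb{Q}}\subseteq V$, closed under sums and rational multiples and dense in $V$ for each norm $\|\cdot\|_i$, with the following properties.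
\begin{enumerate}
\item[(V1)] For $a=1,\dots,n$, $\kappa_a^V$ restricts to $\kappa_a^{V_m}$ on $V_m$; in particular it is a norm on $V$.
\item[(V2)] Every $F\in\Phi_C^{ab}(V_m)$ extends to a form in $\Phi_C^{ab}(V)$.
\item[(V3)] For every even $m$ there are $x^1,\dots,x^n\in V^{\mathbb{Q}}$ with $\|x^i\|_i=2^{-m}$ and $\kappa_a\big(v+\sum_kt_kx^k\big)\geq\kappa_a(v)+|t_a|$ for all $a$, all $v\in V_m$ and all scalars $t_k$.
\item[(V4)] Let $1\le r\le n$, let $s_1,\dots,s_r\in V^{\mathbb{Q}}$ be linearly independent, $b_1,\dots,b_r\in\mathbb{Q}$, and $\varphi\in V^{\mathbb{Q}}$ with $\|\varphi\|_i\le\frac1{2\Gamma}$ for all $i$. If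
\begin{equation}\label{eq:task}
\Big|\sum_k\alpha_kb_k\Big|\le\kappa_a\Big(\sum_k\alpha_ks_k\Big)\qquad\text{for all }\alpha\in\mathbb{C}^r\text{ and all } a=1,\dots,n,
\end{equation}
then there is a contraction $T:V\to V$ with $Ts_k=b_k\varphi$ for all $k$.
\end{enumerate}
\end{proposition}

\begin{proof}
We construct good extensions $V_0\subseteq V_1\subseteq\cdots$, each $V_m$ with a basis that extends the basis of $V_{m-1}$. Let $V_m^{\mathbb{Q}}$ be the set of vectors whose coordinates in this basis have rational real and imaginary parts; it is countable and dense in $V_m$, and $V_m^{\mathbb{Q}}\subseteq V_{m+1}^{\mathbb{Q}}$. A \emph{task} for $V_m$ is a tuple $(s_1,\dots,s_r;b_1,\dots,b_r;\varphi)$ as in (V4), with $s_k,\varphi\in V_m^{\mathbb{Q}}$ and with \eqref{eq:task} holding for $\kappa_a^{V_m}$. The tasks for $V_m$ form a countable set, which is nonempty because $(s_1;0;0)$ is a task for any basis vector $s_1$. As soon as $V_p$ is constructed, list its tasks as $d_{p,1},d_{p,2},\dots$, with repetitions allowed. Fix in advance a map $m\mapsto(p(m),q(m))$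 from the odd positive integers to pairs of integers $p\ge0$, $q\ge1$, with $p(m)\le m$, that takes every value infinitely often. (Take any map that takes every value infinitely often, and replace the value at $m$ by $(0,1)$ whenever its first coordinate exceeds $m$.)

Let $V_0=\mathbb{C}$ with all norms equal to $|\cdot|$. Suppose $V_m$ is constructed.

\emph{If $m$ is even}, let $V_{m+1}$ be given by Lemma~\ref{lem:adjoin} with $\varepsilon=2^{-m}$, and add $x^1,\dots,x^n$ to the basis.

\emph{If $m$ is odd}, let $(p,q)=(p(m),q(m))$ and $W=V_m$. If the pair $(p,q)$ occurs for the first time and $d_{p,q}=(s_1,\dots,s_r;b_1,\dots,b_r;\varphi)$, let $D$ be the span of the $s_k$ and $\tau(s_k)=b_k$. By Lemma~\ref{lem:kappa}, \eqref{eq:task} is still valid in $V_m$, so Lemma~\ref{lem:cases}(ii) applies to $T=\tau(\cdot)\varphi$. If the pair last occurred at a step $m'<m$, where a contraction $T_{m'}:V_{m'}\to V_{m'+1}\subseteq V_m$ was recorded, then Lemma~\ref{lem:cases}(i) applies to $D=V_{m'}$ and $T=T_{m'}$. In both cases let $V_{m+1}$ be the space $W_1$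 of Lemma~\ref{lem:pushout}, extend the basis arbitrarily, and record the contraction $T_m=T_1:V_m\to V_{m+1}$.

Put $V^{\mathbb{Q}}=\bigcup_mV_m^{\mathbb{Q}}$. Each even step raises the dimension, so $\dim V=\infty$. A decomposition in $V$ of a vector $v\in V_m$ lies in some $V_{m'}$ with $m'\geq m$, and $\kappa_a^{V_{m'}}(v)=\kappa_a^{V_m}(v)$ by Lemma~\ref{lem:kappa}; this gives (V1). For (V2), extend $F$ successively to $V_{m+1},V_{m+2},\dots$ with the same $a,b,C$. Property (V3) follows from Lemma~\ref{lem:adjoin} and (V1). For (V4), choose $p$ with all $s_k$ and $\varphi$ in $V_p^{\mathbb{Q}}$. By (V1) the tuple is a task $d_{p,q}$. If $m_1<m_2<\cdots$ are the steps at which $(p,q)$ occurs, then $T_{m_1}s_k=b_k\varphi$ and each $T_{m_{l+1}}$ extends $T_{m_l}$. The union of these maps is the required $T$.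
\end{proof}

\begin{remark}\label{rem:kappa0}
On this $V$ we have $\kappa_0\equiv0$, as Proposition~\ref{prop:dense} demands. Indeed, for $x^1,\dots,x^n$ as in (V3) and $s=\sum_kx^k$ we have $\kappa_a(s)\ge1$ for all $a$, so (V4) gives a contraction with $Ts=\varphi$ for any $\varphi\in V^{\mathbb{Q}}$ with norms at most $\frac1{2\Gamma}$. Then $\kappa_0(\varphi)\le\kappa_0(s)\le n2^{-m}$ for every even $m$, and $\kappa_0\le\|\cdot\|_1$ vanishes on $V$ by scaling and density.
\end{remark}

\section{The lattice}\label{sec:lattice}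

From now on $V$ is the space of Proposition~\ref{prop:V}. By (V1), Section~\ref{sec:model} applies to it, and $E$, $X$, $K_a$, $\widehat V_a$, $\pi_a$ are as defined there. The space $X$ is separable, because $E$ is the union of the finite-dimensional spaces $V_m\otimes\mathbb{C}^2$.

\begin{lemma}\label{lem:intersection}
$K_a\cap K_b=\{0\}$ for $a\neq b$.
\end{lemma}

\begin{proof}
Let $\xi\in K_a\cap K_b$, so that $\pi_a\xi=0$ and $\pi_b\xi=0$. Let $\eta>0$, and choose $m$ and $\zeta\in V_m\otimes\mathbb{C}^2$ with $\|\xi-\zeta\|<\eta$. We find a functional of norm at most $1$ on $X$ that is at least $\|\zeta\|$ at $\zeta$ and vanishes at $\xi$.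

Let $\|\cdot\|_{(m)}$ be the norm \eqref{eq:norm} for the stage $V_m$, with all $v_i\in V_m$; then $\|\zeta\|\le\|\zeta\|_{(m)}$. Take a form $F$ on $V_m$ with $|F|\le\|\cdot\|_{(m)}$ and $F(\zeta)=\|\zeta\|_{(m)}$. By Lemma~\ref{lem:model}(c) for $V_m$, $|F_i|\le\|\cdot\|_i$ for all $i$. Since $V_m$ is finite-dimensional, $F_a$ and $F_b$ are bounded in every norm, so $F\in\Phi_C^{ab}(V_m)$ for some $C\geq1$. Extend $F$ to a form in $\Phi_C^{ab}(V)$ by (V2). By Lemma~\ref{lem:model}(c) for $V$, it extends to a functional of norm at most $1$ on $X$. Since $|F_b|\le C\kappa_a$ and $|F_a|\le C\kappa_b$, the components $F_b$ and $F_a$ extend continuously to $\widehat V_a$ and $\widehat V_b$, and \eqref{eq:split} holds on $X$ by continuity. Hence $F(\xi)=0$, and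
\[
\|\zeta\|\le\|\zeta\|_{(m)}=F(\zeta)=F(\zeta-\xi)\le\eta .
\]
So $\|\xi\|\le2\eta$. The constant $C$ depends on $\eta$, but it does not enter this estimate, and $\xi=0$.
\end{proof}

By Lemmas~\ref{lem:model}(b) and~\ref{lem:intersection}, the $K_a$ are pairwise distinct, and $\mathfrak{L}=\{\{0\},K_1,\dots,K_n,X\}$ is a subspace lattice with the properties listed in Theorem~\ref{thm:B}; for $n=3$ it is a double triangle. By Lemma~\ref{lem:model}(d), $\widetilde T\in\operatorname{Alg}(\mathfrak{L})$ for every contraction $T:V\to V$.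

\section{Reflexivity}\label{sec:reflexive}

Throughout this section $Y$ is a closed subspace of $X$ that is invariant under $\widetilde T$ for every contraction $T:V\to V$. We show that $Y\in\mathfrak{L}$. Call $\varphi\in V^{\mathbb{Q}}$ \emph{small} if $\|\varphi\|_i\le\frac1{2\Gamma}$ for all $i$. Every vector of $V^{\mathbb{Q}}$ is an integer multiple of a small one, $V^{\mathbb{Q}}$ is $\|\cdot\|_b$-dense in $V$, and $\|v\otimes e_b\|\le\|v\|_b$. Therefore
\begin{equation}\label{eq:small}
\varphi\otimes e_b\in Y\ \text{ for all small }\varphi\quad\Longrightarrow\quad K_b\subseteq Y .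
\end{equation}

A vector $\xi\in Y$ need not lie in $E$, and (V4) prescribes operators only on rational vectors of $V$. So we approximate $\xi$ by $\zeta_l=\sum_is_i^l\otimes e_i$ and choose a new contraction $T_l$ for each $l$, with $\widetilde T_l\zeta_l=c\,\varphi\otimes e_b$. Since $\|\widetilde T_l\|\le1$, it follows that $\widetilde T_l\xi\to c\,\varphi\otimes e_b$. The difficulty is to satisfy \eqref{eq:task} with a constant $c>0$ that does not depend on $l$. The case $\xi\in K_b$ needs only one vector $s^l$.

\begin{lemma}\label{lem:inside}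
If $Y\cap K_b\ne\{0\}$, then $K_b\subseteq Y$.
\end{lemma}

\begin{proof}
Let $0\neq\xi\in Y\cap K_b$ and choose $v^l\in V^{\mathbb{Q}}$ with $v^l\otimes e_b\to\xi$. For $a\ne b$ we have $\xi\notin K_a$ by Lemma~\ref{lem:intersection}, so $\pi_a\xi\ne0$ by Lemma~\ref{lem:model}(a), and
\[
|g_a(e_b)|\,\kappa_a(v^l)=\kappa_a\big(\pi_a(v^l\otimes e_b)\big)\to\kappa_a(\pi_a\xi)>0 .
\]
This says nothing about $\kappa_b(v^l)$, which we correct by a vector that is short in the $b$-th norm. Choose an even $m\geq l$ with $v^l\in V_m$, let $x^b$ be as in (V3) for this $m$, and put $s^l=v^l+x^b\in V^{\mathbb{Q}}$. Then $\kappa_a(s^l)\geq\kappa_a(v^l)$ for $a\neq b$, $\kappa_b(s^l)\geq1$, and $\|x^b\otimes e_b\|\le2^{-l}$, so $s^l\otimes e_b\to\xi$. Hence there is a rational $c>0$ with $\kappa_a(s^l)\geq c$ for all $a$ and all large $l$. For such $l$ and a small $\varphi$, (V4) with $r=1$ gives a contraction $T_l$ with $T_ls^l=c\varphi$, and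
\[
\|\widetilde T_l\xi-c\,\varphi\otimes e_b\|=\|\widetilde T_l(\xi-s^l\otimes e_b)\|\le\|\xi-s^l\otimes e_b\|\to0 .
\]
Since $\widetilde T_l\xi\in Y$ and $Y$ is closed, $\varphi\otimes e_b\in Y$. Now apply \eqref{eq:small}.
\end{proof}

For $\xi$ outside all $K_i$ we need $n$ vectors $s_1^l,\dots,s_n^l$ that stay uniformly independent in every $\kappa_a$. To control them, we write $\xi$ itself as a sum $\sum_ip_i\otimes e_i$ with $p_i$ in suitable completions. Let $B_i$ be the completion of $(V,\|\cdot\|_i)$. The map $(v_1,\dots,v_n)\mapsto\sum_iv_i\otimes e_i$ extends by continuity to a linear map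
\[
\Lambda:B_1\oplus\dots\oplus B_n\to X,\qquad\|\Lambda(p_1,\dots,p_n)\|\le\sum_i\|p_i\|_i .
\]
A \emph{lift} of $\xi\in X$ is a tuple $(p_1,\dots,p_n)$ with $\Lambda(p_1,\dots,p_n)=\xi$. For $j\ne a$ the inequality $\kappa_a\le\|\cdot\|_j$ shows that the identity of $V$ extends to a map $\iota_{ja}:B_j\to\widehat V_a$ of norm at most $1$, and by continuity
\begin{equation}\label{eq:lift}
\pi_a\Lambda(p_1,\dots,p_n)=\sum_{j\neq a}g_a(e_j)\,\iota_{ja}p_j .
\end{equation}
There is no such map for $j=a$, so $p_a$ has no image in $\widehat V_a$.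

Lifts are not unique, and a bad choice can be degenerate. Take $n=3$, $e_3=-e_1-e_2$, $0\ne v\in V$ and $\xi=v\otimes(e_1+\lambda e_2)$. The obvious lift $(v,\lambda v,0)$ consists of proportional vectors, and no linear $T$ can treat them independently. But $e_1+e_2+e_3=0$, so $(v+u,\lambda v+u,u)$ is also a lift for every $u\in V$. If $u$ is independent of $v$, the pair $(v+u,u)$ is independent, the pair $(\lambda v+u,u)$ is independent exactly when $\lambda\ne0$, and the pair $(v+u,\lambda v+u)$ exactly when $\lambda\neq1$. The exceptions are the cases $\xi\in K_1$ and $\xi\in K_3$. The general statement is the following.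

\begin{lemma}\label{lem:generic}
Every $\xi\in X\setminus\bigcup_iK_i$ has a lift $(p_1,\dots,p_n)$ such that, for each $a$, the $n-1$ vectors $\iota_{ja}p_j$ $(j\ne a)$ are linearly independent in $\widehat V_a$.
\end{lemma}

\begin{proof}
First, $\xi$ has a lift. Write $\xi=\sum_l\zeta_l$ with $\zeta_l\in E$ and $\sum_l\|\zeta_l\|<\infty$, by taking differences of a rapidly convergent sequence in $E$. Choose representations $\zeta_l=\sum_iv_i^l\otimes e_i$ with $\sum_i\|v_i^l\|_i\le\|\zeta_l\|+2^{-l}$. The series $p_i'=\sum_lv_i^l$ converges absolutely in $B_i$, and $\Lambda(p_1',\dots,p_n')=\xi$.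

Let $H_a\subseteq\widehat V_a$ be the span of the $\iota_{ja}p'_j$ ($j\ne a$). Regard $V$ as a subspace of $\widehat V_a$, which is possible by (V1), and put $H=\sum_a(V\cap H_a)$, a finite-dimensional subspace of $V$. Since $\dim V=\infty$, there are $u_3,\dots,u_n\in V$ that are linearly independent modulo $H$. Write $e_i=c_ie_1+d_ie_2$ for $i\geq3$, and put $u_1=-\sum_{i\geq3}c_iu_i$ and $u_2=-\sum_{i\geq3}d_iu_i$. Then $\sum_iu_i\otimes e_i=0$, so $p_i=p_i'+u_i$ defines another lift of $\xi$.

Fix $a$, suppose $\sum_{j\neq a}\alpha_j\iota_{ja}p_j=0$, and put $\alpha_a=0$. Then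
\[
\sum_{i\geq3}(\alpha_i-c_i\alpha_1-d_i\alpha_2)u_i=\sum_j\alpha_ju_j=-\sum_{j\ne a}\alpha_j\iota_{ja}p_j'\in V\cap H_a\subseteq H ,
\]
so $\alpha_i=c_i\alpha_1+d_i\alpha_2$ for $i\ge3$. Let $g$ be the functional on $\mathbb{C}^2$ with $g(e_1)=\alpha_1$ and $g(e_2)=\alpha_2$. Then $\alpha_i=g(e_i)$ for all $i$, and $g(e_a)=\alpha_a=0$ gives $g=\mu g_a$ for a scalar $\mu$. By \eqref{eq:lift}, $0=\sum_{j\ne a}\alpha_j\iota_{ja}p_j=\mu\,\pi_a\xi$. Since $\xi\notin K_a=\ker\pi_a$, we get $\mu=0$, and all $\alpha_j$ vanish.
\end{proof}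

\begin{lemma}\label{lem:outside}
If $Y\not\subseteq\bigcup_iK_i$, then $Y=X$.
\end{lemma}

\begin{proof}
Let $\xi\in Y\setminus\bigcup_iK_i$ and let $(p_1,\dots,p_n)$ be the lift of Lemma~\ref{lem:generic}. For each $a$, the function $\alpha\mapsto\kappa_a(\sum_{j\ne a}\alpha_j\iota_{ja}p_j)$ is a norm on $\mathbb{C}^{n-1}$. So there is a rational $c>0$ with $\kappa_a(\sum_{j\ne a}\alpha_j\iota_{ja}p_j)\geq2c\sum_{j\neq a}|\alpha_j|$ for all $a$ and $\alpha$. For each integer $l\ge1/c$ choose $v_1^l,\dots,v_n^l\in V^{\mathbb{Q}}$ with $\|v_i^l-p_i\|_i\le1/l\le c$. Since $\iota_{ja}$ has norm at most $1$,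
\begin{equation}\label{eq:lower}
\kappa_a\Big(\sum_{j\ne a}\alpha_jv_j^l\Big)\geq2c\sum_{j\neq a}|\alpha_j|-\sum_{j\ne a}|\alpha_j|\,\|v_j^l-p_j\|_j\geq c\sum_{j\neq a}|\alpha_j| .
\end{equation}
The vector $v_a^l$ is missing here, and we have no control of it in $\kappa_a$. We add to it a large multiple of a vector that is extremely short in $\|\cdot\|_a$ but points in a new direction for $\kappa_a$. Let $\gamma_l=\max_a\kappa_a(v_a^l)$ and let $t_l\geq\gamma_l+c$ be an integer. Choose an even $m$ with $v_1^l,\dots,v_n^l\in V_m$ and $t_l2^{-m}\le1/l$, let $x^1,\dots,x^n$ be as in (V3) for this $m$, and put $s_i^l=v_i^l+t_lx^i\in V^{\mathbb{Q}}$. Then $\|s_i^l-p_i\|_i\le2/l$. By (V3), the triangle inequality and \eqref{eq:lower}, for all $a$ and all $\alpha\in\mathbb{C}^n$,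
\[
\kappa_a\Big(\sum_i\alpha_is_i^l\Big)\geq\kappa_a\Big(\sum_i\alpha_iv_i^l\Big)+t_l|\alpha_a|\geq c\sum_{j\neq a}|\alpha_j|-\gamma_l|\alpha_a|+t_l|\alpha_a|\geq c\sum_i|\alpha_i| .
\]
In particular $s_1^l,\dots,s_n^l$ are linearly independent.

Fix an index $b$ and a small $\varphi$. The last inequality gives $c|\alpha_b|\le\kappa_a(\sum_i\alpha_is^l_i)$, which is \eqref{eq:task} for the scalars equal to $c$ in position $b$ and $0$ elsewhere. So (V4) gives a contraction $T_l$ with $T_ls_b^l=c\varphi$ and $T_ls_i^l=0$ for $i\neq b$, and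
\[
\|\widetilde T_l\xi-c\,\varphi\otimes e_b\|=\Big\|\widetilde T_l\Big(\xi-\sum_is_i^l\otimes e_i\Big)\Big\|\le\sum_i\|p_i-s_i^l\|_i\le\frac{2n}{l}\to0 .
\]
Hence $\varphi\otimes e_b\in Y$, and $K_b\subseteq Y$ by \eqref{eq:small}. This holds for every $b$, so $Y\supseteq\overline{K_1+K_2}=X$.
\end{proof}

\begin{proof}[Proof of Theorems~\ref{thm:A} and~\ref{thm:B}]
By Section~\ref{sec:lattice} it remains to show $\operatorname{Lat}\operatorname{Alg}(\mathfrak{L})\subseteq\mathfrak{L}$. Let $\{0\}\ne Y\in\operatorname{Lat}\operatorname{Alg}(\mathfrak{L})$. Then $Y$ is invariant under all $\widetilde T$. If $Y\not\subseteq\bigcup_iK_i$, then $Y=X$ by Lemma~\ref{lem:outside}. Otherwise fix $0\ne y\in Y$ and let $b$ be the index with $y\in K_b$, which is unique by Lemma~\ref{lem:intersection}. For any $y'\in Y$, two of the $n+1$ vectors $y+ty'$ ($t=0,1,\dots,n$) lie in the same $K_j$; then $y',y\in K_j$, so $j=b$ and $y'\in K_b$. Thus $Y\subseteq K_b$, and $Y=K_b$ by Lemma~\ref{lem:inside}. In all cases $Y\in\mathfrak{L}$. This proves Theorem~\ref{thm:B},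 and Theorem~\ref{thm:A} is the case $n=3$.
\end{proof}

\begin{remark}
For $n=3$, Theorems~\ref{thm:B} and~\ref{thm:C} together show that every nonzero operator $\widetilde T$ used above is noncompact, although each $T$ begins as a map of rank at most one on a subspace of dimension at most $3$.
\end{remark}

\begin{thebibliography}{9}

\bibitem{Bracic}
Janko Bra\v{c}i\v{c}, \emph{Reflexive subspace lattices in Banach spaces}, arXiv:2402.08279 (2024).

\bibitem{Lomonosov}
V. Lomonosov, Funct. Anal. Appl. 7 (1973).

\bibitem{RR}
Radjavi and Rosenthal, \emph{Invariant Subspaces}.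

\end{thebibliography}
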